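# Rough eigenfunctions still prevent strong quenching

## 1. The guess that an $H^1$ eigenfunction suffices, tested on constant and shear flows

Let $D=\mathbb R^2$ or $D=\mathbb R\times\mathbb T$, and let $u$ be a periodic, incompressible, Lipschitz vector field on $D$ with cell of periodicity $\mathcal C$. Spaces such as $H^1(\mathcal C)$ consist of complex-valued periodic functions, and $C^{1,1}(\mathcal C)$ is the set of $\psi\in C^1(\mathcal C)$ with Lipschitz gradient. We look at
$$T^A_t+Au\cdot\nabla T^A=\Delta T^A+f(T^A),\qquad T^A(x,0)=T_0(x),\tag{1.1}$$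
where $T_0$ is compactly supported with values in $[0,1]$. A temperature $T^A$ burns, diffuses, and is stirred with amplitude $A$. Can strong stirring put out the fire?

**Definition (ignition type).** $f$ is of ignition type if $f(0)=f(1)=0$, $f$ is Lipschitz on $[0,1]$, and for some $\eta_0\in(0,1)$ we have $f=0$ on $[0,\eta_0]$ and $f>0$ on $(\eta_0,1)$. For example, $f(s)=0$ for $s\le\frac12$ and $f(s)=(s-\frac12)(1-s)$ for $\frac12\le s\le1$.

**Definition (quenching).** $T_0$ is quenched by $Au$ if $\|T^A(\cdot,t)\|_{L^\infty}\to0$ as $t\to\infty$. The flow $u$ is strongly quenching if for each compactly supported $T_0$ with values in $[0,1]$ and each ignition-type $f$ there is $A_0$ such that $Au$ quenches $T_0$ for every $A>A_0$.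

**Definition (eigenfunction, invariance).** A function $\psi\in H^1(\mathcal C)$, $\psi\not\equiv0$, is an eigenfunction of $u$ with eigenvalue $\lambda\in\mathbb R$ if $u\cdot\nabla\psi=i\lambda\psi$. It is a first integral if $u\cdot\nabla\psi=0$. A set is invariant if trajectories of $\dot x=u(x)$ starting in it stay in it for all times. For example, $u=(1,0)$ with period lattice $\mathbb Z^2$ has the eigenfunction $e^{2\pi ix_1}$ with $\lambda=2\pi$; for $u\equiv0$ every set is invariant.

Two obstructions to strong quenching are taken from Andrej Zlatos, "Diffusion in Fluid Flow: Dissipation Enhancement by Flows in 2D", arXiv:math/0701123 (2007):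

* (b) If $u$ leaves some non-empty open bounded subset of $D$ invariant, then $u$ is not strongly quenching.
* (c) If $u$ has an eigenfunction $\psi\in C^{1,1}(\mathcal C)$ that is not a first integral, then $u$ is not strongly quenching.

What if no non-empty open bounded set is invariant, and $u$ has $H^1$ eigenfunctions with non-zero eigenvalues, but none of them is in $C^{1,1}$? The cited paper constructs such flows. The problem asks whether every flow in this case fails to be strongly quenching.

**The guess.** Let $X_t$ be the flow of $u$. An eigenfunction satisfies $\psi\circ X_t=e^{i\lambda t}\psi$, so the flow carries its phase rigidly. Raising $A$ makes the phase turn faster, but does not bring points of different phase together. So one guesses that an $H^1$ eigenfunction with $\lambda\ne0$ is as good an obstruction as a $C^{1,1}$ one. Let us test this.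

*Constant flow.* Let $u=e$ be a constant vector. Then $T^A(x,t)=T^0(x-Ate,t)$, so sup norms do not depend on $A$. The flow is not strongly quenching as soon as one pair $(T_0,f)$ is not quenched without any flow. Section 2 builds such a pair.

*Shear flow.* Let $u=(v(x_2),0)$ with period lattice $\mathbb Z^2$, and let $\psi=\sum_kc_k(x_2)e^{2\pi ikx_1}\in H^1$ be an eigenfunction with $\lambda\neq0$. Then $(2\pi kv-\lambda)c_k=0$ for every $k$. Some $c_k\not\equiv0$, and $c_k\in H^1(\mathbb T)$ is continuous, so there is an open interval $I$ on which $c_k\ne0$. There $2\pi kv=\lambda$, so $k\ne0$ and $v$ equals a constant $\alpha\ne0$ on $I$. Take a non-zero $c\in C_c^\infty(I)$, extended periodically: $c(x_2)e^{2\pi ix_1}$ is a smooth eigenfunction with eigenvalue $2\pi\alpha\ne0$, and (c) applies. So for shear flows the case of the problem never occurs and the guess is right.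

Note that continuity of $c_k$, that is $\psi\in H^1$, was used. If $K\subset\mathbb T$ is closed with positive measure and empty interior and $v=\alpha+\operatorname{dist}(\cdot,K)$, then $1_K(x_2)e^{2\pi ix_1}$ solves $u\cdot\nabla\psi=2\pi i\alpha\psi$ but is only in $L^2$. The guess concerns $H^1$ only.

For shears we replaced a rough eigenfunction by a smooth one. In the case of the problem this is impossible by definition. Still, the guess is true.

**Theorem 1.** If $u$ has an eigenfunction $\psi\in H^1(\mathcal C)$ with eigenvalue $\lambda\ne0$, then $u$ is not strongly quenching. If moreover no non-empty bounded open subset of $D$ is invariant, then there are an ignition-type $f$, a $T_0\in C_c^\infty(D;[0,1])$ and $\kappa,\tau,A_0>0$ such that $\|T^A(\cdot,k\tau)\|_{L^\infty}\ge\kappa$ for all $k=0,1,2,\dots$ and all $A>A_0$.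

Every flow in the case of the problem satisfies the hypotheses, so every such flow is not strongly quenching.

**Theorem 2.** Assume no non-empty bounded open set is invariant, $u$ has an $H^1(\mathcal C)$ eigenfunction with $\lambda\ne0$, and the mean of $u$ is non-zero and not parallel to any non-zero period vector (of the lift to $\mathbb R^2$, if $D=\mathbb R\times\mathbb T$). Then for every ignition-type $f$ there are $T_0\in C_c^\infty(D;[0,1])$ and $A_0$ such that $T_0$ is not quenched by $Au$ for any $A>A_0$.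

## 2. A bump that grows under every uniformly elliptic operator

We write $a:D^2G=\sum_{i,j}a_{ij}\partial_{ij}G$.

**Lemma 3.** Let $0<\kappa_0\le\kappa_1$, $\rho>0$, $y_0\in\mathbb R^2$. There are an ignition-type $f$, a function $\bar g\in C^\infty([0,1]\times\mathbb R^2)$ and $\delta_0>0$ such that:

1. $0\le\bar g\le\frac12$, the support of $\bar g$ is a compact subset of $[0,1]\times B(y_0,2\rho)$, and $\bar g(0,y)>0$ exactly when $|y-y_0|<\rho$;
2. $\bar g(1,\cdot)\ge\bar g(0,\cdot)+\delta_0$ on $\{\bar g(0,\cdot)>0\}$;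
3. for all $(t,y)$, all symmetric $a$ with $\kappa_0I\le a\le\kappa_1I$ and all vectors $p$ with $|p|\le\kappa_1$,
$$\bar g_t-a:D^2\bar g-p\cdot\nabla\bar g\le f(\bar g).$$

*Proof.* Near the edge of the bump the reaction vanishes, so there the profile must be a subsolution by itself; in the middle we can ask $f$ to help. Put $z=y-y_0$ and $E=e^{-\mu|z|^2}$. Since $\partial_iE=-2\mu z_iE$ and $\partial_{ij}E=(4\mu^2z_iz_j-2\mu\delta_{ij})E$, on $\rho/2\le|z|\le2\rho$ we have
$$a:D^2E+p\cdot\nabla E\ge E\,(4\mu^2\kappa_0|z|^2-4\mu\kappa_1-2\mu\kappa_1|z|)\ge E\,(\mu^2\kappa_0\rho^2-4\mu\kappa_1-4\mu\kappa_1\rho)>0$$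
for $\mu$ large, uniformly in $a,p$. Fix such $\mu$ and let $q=\frac14(E-e^{-\mu\rho^2})$. There is $c>0$ with $a:D^2q+p\cdot\nabla q\ge c$ on this annulus. Choose
$$0<c_1\le\min(c,\tfrac14),\qquad c_1<\tfrac14(e^{-\mu\rho^2}-e^{-4\mu\rho^2}).$$
Fix a convex $\beta\in C^\infty(\mathbb R)$ with $\beta=0$ on $(-\infty,0]$, $\beta>0$ on $(0,\infty)$ and $0\le\beta'\le1$ (integrate twice a bump of integral one, positive on $(0,1)$ and zero elsewhere). Then $\beta(s)\le s$ for $s\ge0$. Set
$$\bar g(t,y)=\beta(q(y)+c_1t).$$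

*Claim 1.* For $|z|\ge2\rho$ we have $q+c_1\le\frac14(e^{-4\mu\rho^2}-e^{-\mu\rho^2})+c_1<0$, so the support is compact in $[0,1]\times B(y_0,2\rho)$. Also $\bar g\le\max(q,0)+c_1\le\frac12$, and $q>0$ exactly for $|z|<\rho$.

*Claim 2.* On $\{q>0\}$, convexity and $\beta(0)=0$ give $\beta(q+c_1)-\beta(q)\ge\beta(c_1)-\beta(0)=\beta(c_1)=:\delta_0>0$.

*Claim 3.* We compute
$$\bar g_t-a:D^2\bar g-p\cdot\nabla\bar g=\beta'\,(c_1-a:D^2q-p\cdot\nabla q)-\beta''\,a\nabla q\cdot\nabla q\le\beta'\,(c_1-a:D^2q-p\cdot\nabla q).$$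
For $\rho/2\le|z|\le2\rho$ this is $\le\beta'(c_1-c)\le0\le f(\bar g)$ for any $f\geq 0$; for $|z|\ge2\rho$ everything vanishes. For $|z|\le\rho/2$ the right side is at most some $C_0>0$ independent of $a,p$, while $\bar g\in[\eta_*,\frac12]$ with $\eta_*=\beta\big(\frac14(e^{-\mu\rho^2/4}-e^{-\mu\rho^2})\big)\in(0,\frac12)$. Let $f$ be piecewise linear: $0$ on $[0,\eta_*/2]$, rising to $C_0$ at $\eta_*$, equal to $C_0$ on $[\eta_*,\frac12]$, falling to $0$ at $1$. This $f$ is of ignition type with $\eta_0=\eta_*/2$, and $f(\bar g)\ge C_0$ for $|z|\le\rho/2$. $\square$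

*Constant flow, finished.* Take $\kappa_0=\kappa_1=1$, $y_0=0$ and $T_0\in C_c^\infty$ with values in $[0,1]$ and $T_0\ge\bar g(0,\cdot)$. Then $w(t,x)=\bar g(t,x-Ate)$ satisfies $w_t+Ae\cdot\nabla w-\Delta w\le f(w)$ on $[0,1]$, so by comparison $T^A(\cdot,1)\ge\bar g(1,\cdot-Ae)\ge\bar g(0,\cdot-Ae)$. Restart from the shifted bump: for every $k$, $T^A(\cdot,k)\ge\bar g(0,\cdot-kAe)$. The fire survives for every $A$. If a shear flow equals $(\alpha,0)$ on a strip and $2\rho$ is less than half the width of the strip, the same bump rides inside the strip.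

## 3. Riding a smooth phase, and the loss of $\Delta\theta$ for a rough one

**Direct comparison.** Let $D=\mathbb R^2$. Since $u$ is divergence-free, $u=(-U_{x_2},U_{x_1})$ for a stream function $U$, and $u\cdot\nabla U=0$. Suppose for a moment that we have a real function $\theta$ with $u\cdot\nabla\theta=\omega\ne0$, that $\Phi=(\theta,U)$ has a bounded Lipschitz gradient, and that $\Phi(x)-Mx$ is bounded for some invertible matrix $M$. For $\bar g$ compactly supported in space put $w(t,x)=\bar g(t,\Phi(x)-(\omega At,0))$. The term $-\omega A\partial_1\bar g$ in $w_t$ cancels $Au\cdot\nabla w=A\omega\,\partial_1\bar g$, and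
$$w_t+Au\cdot\nabla w-\Delta w=\bar g_t-\sum_{i,j}(\nabla\Phi_i\cdot\nabla\Phi_j)\,\partial_{ij}\bar g-\sum_j\Delta\Phi_j\,\partial_j\bar g.\tag{3.1}$$
The matrix $a(x)=(\nabla\Phi_i\cdot\nabla\Phi_j)$ has bounded trace, and its determinant is
$$(\det(\nabla\theta,\nabla U))^2=(\theta_{x_1}U_{x_2}-\theta_{x_2}U_{x_1})^2=(u\cdot\nabla\theta)^2=\omega^2 .$$
So $\kappa_0I\le a(x)\le\kappa_1I$ and $|\Delta\Phi|\le\kappa_1$ for suitable constants, Lemma 3 makes the right side of (3.1) at most $f(w)$, and the argument for constant flows applies again, for every $A$.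

**Where it stops.** If $\psi=e^{i\theta}$ is only in $H^1$, then $|\nabla\theta|^2$ is only in $L^1_{loc}$, and $\Delta\theta$ is only a distribution in $H^{-1}_{loc}$. There is no $\kappa_1$ in (3.1), and the right side need not be a function, so no bounded $f$ can dominate it pointwise. Mollifying the phase does not help directly: if $\theta_\epsilon$ is a mollification, $u\cdot\nabla\theta_\epsilon-\omega$ is a commutator that need not vanish, and in (3.1) it is multiplied by $A\to\infty$.

Rough phases arise from small divisors. Suppose the orbits of $u$ cross a closed curve with parameter $s\in\mathbb T$, with return map $s\mapsto s+\alpha$ and return time $r(s)$. A phase growing at rate $\lambda$ has values $\chi$ on the curve with $\chi(s+\alpha)=\chi(s)+\lambda r(s)$ up to a constant, so the periodic part of $\chi$ satisfies $\hat\chi(k)(e^{2\pi ik\alpha}-1)=\lambda\hat r(k)$ for $k\ne0$. If $\alpha$ is extremely well approximated by rationals, $\chi$ can be much rougher than $r$. The cited paper obtains its examples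 in this way, from a smooth circle map with Liouvillean rotation number and a solution in $H^1(\mathbb T)\setminus H^2(\mathbb T)$.

**What gets past this point.** Two things.

*Averaging.* Follow a point $X_{At}x$. Its value of $\Phi-(\omega At,0)$ is frozen, while the coefficients $\nabla\Phi_i\cdot\nabla\Phi_j$ at $X_{At}x$ run along the orbit at speed of order $A$. For $A$ large only their orbit averages $\bar a_{ij}$ should matter, and these are bounded and elliptic even when $\theta$ is only $H^1$. So $w$ should nearly solve an equation with good coefficients, with an error small in $L^2$ but not in $L^\infty$.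

*Absorbing the error.* Losing $\varepsilon$ in $L^2$ at every time step would be fatal after infinitely many steps. But Lemma 3 gives a gain of $\delta_0$ per step on the whole support of the bump, and diffusion turns an $L^2$ deficit $\varepsilon$ into an $L^\infty$ deficit $\lesssim\varepsilon$ in one step, with a constant independent of $A$. So the old deficit is completely absorbed by the growth, and only the newest averaging error is left.

To carry this out we must first find the coordinates $\Phi$. Here the topology of the plane enters.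

## 4. Passage to the plane and energy tools

**Notation.** $L$ is the Lipschitz constant of $u$, and $u$ is bounded. On $\mathbb R^2$, let $\Lambda$ be the period lattice. $X_t$ preserves Lebesgue measure, commutes with $\Lambda$-translations, and is bi-Lipschitz with constant $e^{L|t|}$. The stream function $U\in C^{1,1}_{loc}$, $u=\nabla^\perp U=(-U_{x_2},U_{x_1})$, has periodic gradient with $|\nabla U|=|u|$, and $U\circ X_t=U$. With $b$ the mean of $\nabla U$, $U-b\cdot x$ has periodic gradient of mean zero, so it is periodic: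
$$U(x+n)=U(x)+b\cdot n\quad(n\in\Lambda),\qquad U-b\cdot x\ \text{is bounded.}$$

For $p\in H^1_{loc}$, approximation by smooth functions gives
$$p\circ X_t-p=\int_0^t(u\cdot\nabla p)\circ X_\sigma\,d\sigma\quad\text{a.e.}\tag{4.1}$$
For an eigenfunction, (4.1) says that $t\mapsto\psi\circ X_t\in L^2(\mathcal C)$, which is continuous, solves $\frac{d}{dt}(\psi\circ X_t)=i\lambda\,\psi\circ X_t$; hence $\psi\circ X_t=e^{i\lambda t}\psi$ a.e. for each $t$. For $p\in H^1(\mathbb R^2)$ we have $p\circ X_t\in H^1$ and
$$\tfrac d{dt}(p\circ X_t)=(u\cdot\nabla p)\circ X_t=u\cdot\nabla(p\circ X_t)\quad\text{in }L^2.\tag{4.2}$$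
The first equality is (4.1); the second follows by differentiating $(p\circ X_t)\circ X_s=p\circ X_{t+s}$ at $s=0$, using (4.1) for $p\circ X_t$.

**(P0) Chain rule.** If $G\in C^1(\mathbb R^m)$ has bounded derivatives and $\Phi\in H^1_{loc}(\mathbb R^2;\mathbb R^m)$, then $\nabla(G(\Phi))=\sum_j\partial_jG(\Phi)\nabla\Phi_j$. (Mollify $\Phi$ and use dominated convergence along an a.e. convergent subsequence.)

**(P1) Energy class.** Let $\mathcal W=\{Y\in L^2(0,\tau;H^1(\mathbb R^2)):Y_t\in L^2(0,\tau;H^{-1})\}\subset C([0,\tau];L^2)$. For $Y,\zeta\in\mathcal W$, $\frac d{dt}\langle Y,\zeta\rangle=\langle Y_t,\zeta\rangle+\langle\zeta_t,Y\rangle$. Moreover $\frac d{dt}\|Y_+\|_2^2=2\langle Y_t,Y_+\rangle$, and likewise for $(Y-1)_+$ and $Y_-$. For $Y_0\in L^2$ and $h\in L^2(0,\tau;H^{-1})$ the problem $Y_t+Au\cdot\nabla Y=\Delta Y+h$, $Y(0)=Y_0$, has a unique solution in $\mathcal W$ (Lions); the same holds with an added Lipschitz reaction $f(Y)$, $f(0)=0$. Since $\operatorname{div}u=0$ and $u$ is bounded,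
$$\langle u\cdot\nabla Y,Y\rangle=0=\langle u\cdot\nabla Y,Y_+\rangle,\qquad\langle u\cdot\nabla Y,\zeta\rangle=-\langle u\cdot\nabla\zeta,Y\rangle .$$
We extend $f$ by $0$ to $\mathbb R$, with Lipschitz constant $L_f$. For $T_0\in C_c^\infty(\mathbb R^2;[0,1])$ the solution $T^A$ of (1.1) lies in $\mathcal W$ for every $\tau$. Testing with $(T^A)_-$ and $(T^A-1)_+$, where $f(T^A)=0$, gives $0\le T^A\le1$. The same facts hold on $\mathbb R\times\mathbb T$.

**(P2) Comparison.** *If $Y\in\mathcal W$, $Y(0)\le0$, and $Y_t+Au\cdot\nabla Y-\Delta Y$ is an $L^2$ function which is $\le KY$ a.e. on $\{Y>0\}$ (where $K\ge0$), then $Y\le0$.* Test with $Y_+$: $\frac d{dt}\|Y_+\|_2^2\le-2\|\nabla Y_+\|_2^2+2K\|Y_+\|_2^2$, and Gronwall gives $Y_+=0$.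

**(P3) Nash bound.** *There is $C_N$, independent of $A$, such that solutions of $Y_t+Au\cdot\nabla Y=\Delta Y$ satisfy $\|Y(t)\|_\infty\le C_Nt^{-1/2}\|Y(0)\|_2$.*

*Proof.* First let $0\le Y(0)\in L^1\cap L^2$; then $Y\ge0$ by (P2). Let $\chi=e^{-\sqrt{1+|x|^2}}$; then $|\nabla\chi|\le\chi$ and $|\Delta\chi|\le C\chi$. With $\chi_R(x)=\chi(x/R)$, $R\ge1$,
$$\frac d{dt}\int Y\chi_R=\int Y(Au\cdot\nabla\chi_R+\Delta\chi_R)\le\frac{C_A}R\int Y\chi_R .$$
So $\int Y(t)\chi_R\le e^{C_At/R}\int Y(0)\chi_R$, and $R\to\infty$ (where $\chi_R\uparrow e^{-1}$) gives $\|Y(t)\|_1\le\|Y(0)\|_1$. Splitting the datum into positive and negative parts gives this for all signs. Nash's inequality $\|Y\|_2^2\le C\|\nabla Y\|_2\|Y\|_1$ and $\frac d{dt}\|Y\|_2^2=-2\|\nabla Y\|_2^2$ give $\frac d{dt}\|Y\|_2^2\le-c\|Y\|_2^4/\|Y(0)\|_1^2$, hence $\|Y(t)\|_2\le Ct^{-1/2}\|Y(0)\|_1$. The constant does not see $A$.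

Now dualize. If $z$ solves the equation with drift $-Au$ and datum $z_0\in L^1\cap L^2$, then $\zeta(\varsigma)=z(t-\varsigma)$ satisfies $\zeta_\varsigma+Au\cdot\nabla\zeta=-\Delta\zeta$, and $\frac d{d\varsigma}\langle Y,\zeta\rangle=\langle-Au\cdot\nabla Y+\Delta Y,\zeta\rangle-\langle Au\cdot\nabla\zeta+\Delta\zeta,Y\rangle=0$. So $|\langle Y(t),z_0\rangle|=|\langle Y(0),z(t)\rangle|\le\|Y(0)\|_2\,Ct^{-1/2}\|z_0\|_1$, as $-u$ is also incompressible. $\square$

**Reduction to $\mathbb R^2$.** If a non-empty bounded open subset of $D$ is invariant, then $u$ is not strongly quenching by (b). Assume there is none. If $D=\mathbb R\times\mathbb T$, lift $u$ and $\psi$ to $\mathbb R^2$. A non-empty bounded open invariant set in $\mathbb R^2$ would project to one in $D$, so the lift has none. Suppose that on $\mathbb R^2$, for some $f$ and $T_0\in C_c^\infty(\mathbb R^2;[0,1])$, $\|T^A(k\tau)\|_\infty\ge\kappa$ for all $k\geq 0$ and $A>A_0$. Take $\widetilde T_0\in C_c^\infty(D;[0,1])$ equal to $1$ on the projection of $\operatorname{supp}T_0$.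 Its lift is $\ge T_0$. We claim that the lift $\widetilde T$ of the solution on $D$ dominates $T^A$; then the bounds hold on $D$ with the same $f,\kappa,\tau,A_0$.

To prove the claim put $Z=T^A-\widetilde T$ and use the weight $\chi$ of (P3). The lift has the same $H^1$ norm on each strip $\mathbb R\times[j,j+1)$, and $\chi\le e^{1-|j|}$ there, so $\sqrt\chi\,Z\in L^2(0,\tau;H^1)$. By the equations and $|\nabla\sqrt\chi|\le\sqrt\chi$, also $\sqrt\chi\,Z_t\in L^2(0,\tau;H^{-1})$. So we may test with $Z_+\chi$:
$$\frac d{dt}\int Z_+^2\chi=-2\int|\nabla Z_+|^2\chi-2\int Z_+\nabla Z_+\cdot\nabla\chi+A\int Z_+^2\,u\cdot\nabla\chi+2\int(f(T^A)-f(\widetilde T))Z_+\chi .$$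
The second term is $\le\int|\nabla Z_+|^2\chi+\int Z_+^2\chi$, so the right side is $\le(1+A\|u\|_\infty+2L_f)\int Z_+^2\chi$, and Gronwall gives $Z_+=0$.

**Standing assumption from now on.** $D=\mathbb R^2$, $u$ is $\Lambda$-periodic, $\mathcal C=\mathbb R^2/\Lambda$, no non-empty bounded open subset of $\mathbb R^2$ is invariant, $\psi\in H^1(\mathcal C)\setminus\{0\}$, $u\cdot\nabla\psi=i\lambda\psi$, $\lambda\ne0$.

## 5. Regular level lines of the stream function

Let $Z=\{u=0\}=\{\nabla U=0\}$. Call $h\in\mathbb R$ *regular* if $h\notin U(Z)$. For $u=(1,\sqrt2)$, $Z=\emptyset$, every $h$ is regular, and the level lines are parallel straight lines. In general we show that regular level lines are orbits running to infinity in both directions, and that almost every value is regular.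

**(G1) $|U(Z)|=0$.** *This provides regular values.* Since $U(Z)$ is a countable union of translates of $U(Z\cap\text{cell})$, we work in a bounded region. Let $Z_1$ be the set of density points of $Z$ lying in $Z$, and $N=Z\setminus Z_1$, a null set.

For $x\in Z$, $|U(x')-U(x)|\le L|x'-x|^2$. By Vitali's covering lemma, applied inside an open set of small measure containing $N$, the set $N$ is covered by discs of radii $r_i$ centered in $N$ with $\sum r_i^2\le\varepsilon$; so $|U(N)|\le2L\varepsilon$.

Let $x\in Z_1$ and $\eta\in(0,1)$. For all small $r$ every $y\in B(x,r)$ is within $\eta r$ of $Z$; otherwise $B(y,\eta r)\subset B(x,2r)$ misses $Z$, which takes a fixed fraction $\eta^2/4$ of $B(x,2r)$ and contradicts density for small $r$. So $|\nabla U|\le L\eta r$ on $B(x,r)$, and $U(B(x,r))$ lies in an interval of length $2L\eta r^2$. Choose disjoint discs $B(x_i,r_i)$, $r_i\le1$, such that the $B(x_i,5r_i)$ cover $Z_1$ and the above holds for the radii $5r_i$. Then $|U(Z_1)|\le50L\eta\sum r_i^2\le C\eta$. Let $\varepsilon,\eta\to0$.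

**(G2) Almost every point of $\{u\ne0\}$ has a regular $U$-value, and $Z$ has empty interior.** Near a point with $\nabla U\ne0$, $U$ is one coordinate of a $C^1$ chart, so the preimage of the null set $U(Z)$ is null. A disc contained in $Z$ would be a bounded open invariant set.

**(G3) Components of regular levels are lines running to infinity.** Let $h$ be regular. Then $\{U=h\}$ is a closed embedded $C^1$ one-manifold to which $u\ne0$ is tangent. Each of its points has a neighborhood in which $\{U=h\}$ is a single arc, so its components are closed and locally finite. Orbits are relatively open in a component, so by connectedness each component is a single orbit. A compact component would be a Jordan curve; each $X_t$ is a homeomorphism of the plane preserving it, so its interior would be a bounded open invariant set, which is excluded. So each component is a non-periodic orbit.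

Moreover $|X_tx|\to\infty$ as $t\to\pm\infty$. If $X_{t_k}x\to p$ with $|t_k|\to\infty$, then $U(p)=h$ and near $p$ the level set is the arc $\{X_sp:|s|<\epsilon\}$. So $X_{t_k}x=X_{s_k}p$ with $|s_k|<\epsilon$ for large $k$, that is, $p=X_{t_k-s_k}x$ for infinitely many distinct times, contradicting non-periodicity.

Thus each component is a properly embedded line. Adding $\infty$ gives a Jordan curve in the sphere, so its complement in $\mathbb R^2$ has exactly two components ("sides"), and the line is the boundary of each.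

**(G4) $\psi=0$ a.e. on $Z$,** since there $i\lambda\psi=u\cdot\nabla\psi=0$ a.e.

Let $\Lambda_0=\{n\in\Lambda:b\cdot n=0\}$. We distinguish **Case A:** $\Lambda_0\ne\{0\}$, and **Case B:** $\Lambda_0=\{0\}$. A shear flow $(v(x_2),0)$ with $\Lambda=\mathbb Z^2$ has $b=(0,-\bar v)$, where $\bar v$ is the mean of $v$, so $(1,0)\in\Lambda_0$: Case A. The flow $u=(1,\sqrt2)$ has $U=\sqrt2x_1-x_2$ and $b\cdot n=\sqrt2n_1-n_2\ne0$ for $n\ne0$: Case B.

In each case we want an open invariant set $\Omega$, a group $\Gamma\subset\Lambda$ of translations preserving it, and coordinates $\Phi=(\theta,U)$ on $\Omega$ such that the flow acts by translation in the first coordinate.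

## 6. Phase coordinates when some period is orthogonal to $b$

This is Case A. A model to keep in mind is a shear $(v(x_2),0)$ with $v>0$ and $v=\alpha$ on an interval $I$. Over $I$ one may take $\theta=x_1/\alpha$ and $U=-\alpha x_2+\text{const}$; all orbits there move by $n=(1,0)$ in the same time $1/\alpha$.

**Step 1: orbits close up modulo $\Lambda_0$.** *The purpose is to find return times.* Either $b=0$, or $\Lambda_0$ lies on the line $b^\perp$, has rank one, and $b\cdot\Lambda\cong\Lambda/\Lambda_0\cong\mathbb Z$. So $b\cdot\Lambda$ is discrete, $U(Z)$ (a compact set plus $b\cdot\Lambda$) is closed, and $W=\{x:U(x)\text{ regular}\}$ is open. For regular $h$, $\{U=h\}/\Lambda_0$ is a compact one-manifold: if $\Lambda_0$ has rank one, then $|U|\to\infty$ at both ends of the cylinder $\mathbb R^2/\Lambda_0$; if $b=0$, it is a closed subset of the torus. The flow has no zeros on its circles. So for each $x\in W$ there are $t>0$, $n\in\Lambda_0$ with $X_tx=x+n$, and $n\ne0$ by (G3).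

By (G4) and (G2) a.e. point of $\{\psi\ne0\}$ is in $W$. Let $x_0\in W$ be a density point of $\{\psi\ne0\}$, $h_0=U(x_0)$, and $X_{P_0}x_0=x_0+n$ with $P_0>0$, $0\ne n\in\Lambda_0$.

**Step 2: flow-box coordinates along whole orbits.** Let $\sigma'=(\nabla U/|\nabla U|^2)(\sigma)$, $\sigma(h_0)=x_0$. Then $U(\sigma(h))=h$ for $|h-h_0|<\varepsilon$, and for small $\varepsilon$ all these $h$ are regular. Put $F(\theta,h)=X_\theta\sigma(h)$.

$F$ is injective, because $h=U(F(\theta,h))$ and the orbits are non-periodic. $F$ is locally Lipschitz. By invariance of domain $F$ is open, so $F^{-1}$ is continuous on its image.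

$F^{-1}$ is locally Lipschitz. First, $|h-h'|\le\|u\|_\infty|F(\theta,h)-F(\theta',h')|$ because $|\nabla U|=|u|$. Second, locally $|u|\ge c>0$ and $|X_ty-y-tu(y)|\le\frac12L\|u\|_\infty t^2$, so for $|\theta-\theta'|$ small
$$\tfrac c2|\theta-\theta'|\le|F(\theta,h)-F(\theta',h)|\le|F(\theta,h)-F(\theta',h')|+C|h-h'| .$$
Since $F^{-1}$ is continuous, $|\theta-\theta'|$ is indeed small for nearby image points.

**Step 3: a continuous return time.** For $h$ near $h_0$, $X_{P_0}\sigma(h)-n$ is near $x_0=F(0,h_0)$, so it equals $F(s(h),h')$ with $s$ continuous, $s(h_0)=0$, and $h'=U(X_{P_0}\sigma(h)-n)=h-b\cdot n=h$. Apply $X_{-s(h)}$ and shrink $\varepsilon$: $X_{P(h)}\sigma(h)=\sigma(h)+n$ with $P(h)=P_0-s(h)>0$ continuous, and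
$$F(\theta+P(h),h)=F(\theta,h)+n .$$

**Step 4: the eigenfunction forces the return time to be constant.** The function $e^{-i\lambda\theta}\psi\circ F$ is in $H^1_{loc}$ and, since $\psi\circ X_t=e^{i\lambda t}\psi$, invariant under $\theta$-translations. So it equals a function $c(h)$ with $c\in H^1_{loc}$ in one variable; we take $c$ continuous. The map $(\theta,h)\mapsto(\theta+P(h),h)$ preserves measure, so periodicity of $\psi$ gives
$$c(h)\,(e^{i\lambda P(h)}-1)=0$$
for a.e. $h$, hence for all $h$ by continuity. The image of $F$ contains a neighborhood of $x_0$, a density point of $\{\psi\ne0\}$, so $c\not\equiv0$. Thus $c\ne0$ on an open interval $J_0$, where $\lambda P(h)\in2\pi\mathbb Z$. As $P$ is continuous, $P\equiv P_*>0$ on $J_0$.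

**Step 5: properties of the coordinates.** Let $J$ be an open interval compactly contained in $J_0$, $\Omega=F(\mathbb R\times J)$ and $\Gamma=\mathbb Zn$. The set $\Omega$ is open, invariant and $n$-periodic. Since $F(\theta+P_*,h)=F(\theta,h)+n$, everything is controlled on the compact set $[0,P_*]\times\bar J$: $|u|\ge c>0$ on $\Omega$; $F$ is Lipschitz on $\mathbb R\times J$; and $F^{-1}=(\theta,U)$ is locally Lipschitz with bounded gradient on $\Omega$. From $\partial_\theta F=u(F)$ and $\nabla U(F)\cdot\partial_hF=1$ we get $\det DF=-\nabla U(F)\cdot\partial_hF=-1$ a.e., so $dx=d\theta\,dh$. Finally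
$$\theta\circ X_t=\theta+t,\qquad u\cdot\nabla\theta=1,\qquad\theta(x+n)=\theta(x)+P_*,\qquad U(x+n)=U(x).$$

**Step 6: orbit averages.** *This step identifies the averaged coefficients.* For $\Gamma$-periodic $z$ on $\Omega$ let $\mathbb E[z](h)=P_*^{-1}\int_0^{P_*}z(F(\theta,h))\,d\theta$. It maps bounded locally Lipschitz functions with bounded gradient to Lipschitz functions on $J$, and is bounded $L^2(\Omega/\Gamma)\to L^2(J)$. For a bounded, locally Lipschitz, $\Gamma$-periodic vector field $v$ with bounded gradient,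
$$\mathbb E[\operatorname{div}v]=\partial_h\,\mathbb E[v\cdot\nabla U]\quad\text{a.e. on }J.\tag{6.1}$$
Indeed, for $\chi\in C_c^\infty(J)$ the function $\chi(U)$ has compact support in $\Omega/\Gamma$, so $\int_{\Omega/\Gamma}\operatorname{div}v\,\chi(U)=-\int_{\Omega/\Gamma}v\cdot\nabla U\,\chi'(U)$; write both sides in the coordinates $(\theta,h)$.

Let $\bar a_{22}=\mathbb E|\nabla U|^2$, which is Lipschitz and $\ge c^2$. We may still change the origin of $\theta$ on each orbit: replace $\theta$ by $\theta+k(U)$ and $F(\theta,h)$ by $F(\theta-k(h),h)$, where $k'=-\mathbb E[\nabla\theta\cdot\nabla U]/\bar a_{22}\in L^\infty(J)$. The map stays Lipschitz, $\partial_\theta F=u(F)$ and $\nabla U(F)\cdot\partial_hF=1$ persist because $u\cdot\nabla U=0$, the other properties of Step 5 persist, and $\mathbb E$ is unchanged. Since $\mathbb E[\nabla(\theta+k(U))\cdot\nabla U]=\mathbb E[\nabla\theta\cdot\nabla U]+k'\bar a_{22}=0$, we may assume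
$$\mathbb E[\nabla\theta\cdot\nabla U]=0.\tag{6.2}$$
Put $\bar a_{11}=\mathbb E|\nabla\theta|^2$. It is bounded, measurable, and $\ge\|u\|_\infty^{-2}$ because $u\cdot\nabla\theta=1$. Set $\Phi=(\theta,U)$, $\omega=1$, $\mathcal Y=\mathbb R\times J$, $M(jn)=(jP_*,0)$ and
$$\bar{\mathcal L}G=\bar a_{11}(h)\,\partial_{11}G+\bar a_{22}(h)\,\partial_{22}G+\bar a_{22}'(h)\,\partial_2G .$$
In the shear model, $\bar a_{11}=\alpha^{-2}$ and $\bar a_{22}=\alpha^2$.

## 7. Phase coordinates when no non-zero period is orthogonal to $b$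

This is Case B; here $b\ne0$, and $b\cdot n\ne0$ for $n\ne0$. The target is $|\psi|\equiv\text{const}$, which follows from ergodicity, which in turn will follow from a dense family of level lines.

**Step 1: a level line separating two half-planes.** *The line $\ell$ found here is the tool for density.* Fix a regular $h$, which exists by (G1), and subtract it from $U$ so that $h=0$. With $K=\sup|U-b\cdot x|$, $\{U=0\}\subset\{|b\cdot x|\le K\}$. Let $H_\pm=\{\pm b\cdot x>K\}$; there $\pm U>0$. We claim that some component $\ell$ of $\{U=0\}$ separates $H_-$ from $H_+$.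

Take an open disc $B$ meeting both $H_\pm$, let $\ell_1,\dots,\ell_N$ be the components of $\{U=0\}$ meeting $B$ (finitely many by local finiteness), and let $\chi_i=\pm1$ on the two sides of $\ell_i$. A point $p\in\ell_i\cap B$ has a neighborhood $\mathcal N\subset B$ meeting $\{U=0\}$ only in an arc of $\ell_i$, which splits $\mathcal N$ into the connected sets $\mathcal N\cap\{U>0\}$ and $\mathcal N\cap\{U<0\}$. As $p$ is in the boundary of both sides of $\ell_i$, these two parts lie on different sides of $\ell_i$. They lie on the same side of $\ell_j$ for $j\ne i$, because $\mathcal N$ is connected and misses $\ell_j$. So crossing the arc flips both $\operatorname{sgn}U$ and $\chi_i$ and nothing else, and $\operatorname{sgn}U\cdot\prod_i\chi_i$ is constant on $\mathcal N\setminus\{U=0\}$. It is also locally constant off $\{U=0\}$. By connectedness of $B$ it is constant on $B\setminus\{U=0\}$. Since $\operatorname{sgn}U$ differs on $B\cap H_+$ and $B\cap H_-$, some $\chi_i$ differs as well. As $H_\pm$ are connected and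 disjoint from $\ell_i$, they lie on different sides of $\ell=\ell_i$.

Let $\ell^\pm\supset H_\pm$ be the sides of $\ell$. Since $\ell^+$ misses $H_-$ and $\ell^-$ misses $H_+$,
$$\ell^+\subset\{b\cdot x\ge-K\},\qquad\ell^-\subset\{b\cdot x\le K\}.\tag{7.1}$$

**Step 2: $\bigcup_{n\in\Lambda}(\ell+n)$ is dense.** *The idea: a gap would be a component of finite area, and recurrence contradicts escape to infinity.* If the union is not dense, let $V$ be a component of the complement of its closure. That complement is open, invariant and $\Lambda$-periodic, and for $x\in V$ the path $t\mapsto X_tx$ stays in it, hence in $V$. So $V$ is open and invariant, and for $n\in\Lambda$, $V+n$ is $V$ or disjoint from $V$.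

Suppose $V+n=V$ with $n\ne0$; replacing $n$ by $-n$ if necessary, $b\cdot n>0$. For each $k\in\mathbb Z$, $V$ is connected and disjoint from $\ell+kn$, so it lies in $\ell^++kn$ or in $\ell^-+kn$. The set of $k$ with $V\subset\ell^++kn$ is non-empty: otherwise $V\subset\ell^-+kn\subset\{b\cdot x\le K+k\,b\cdot n\}$ for all $k\to-\infty$. It is bounded above, as $\ell^++kn\subset\{b\cdot x\ge-K+k\,b\cdot n\}$. With $k$ its maximum, $V=V+n\subset\ell^++(k+1)n$, a contradiction.

So the translates of $V$ are pairwise disjoint and $|V|\le|\mathcal C|<\infty$. By Poincaré recurrence for $X_1|_V$, a.e. point of $V$ is recurrent, while points with regular $U$-value escape to infinity by (G3). By (G2), $|V\cap\{u\ne0\}|=0$. As this set is open, $u=0$ on $V$, contradicting (G2).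

**Step 3: bounded invariant functions are constant on $\{u\ne0\}$.** Let $g$ be real, bounded, $\Lambda$-periodic, with $g\circ X_t=g$ a.e. for each $t$. For $\varphi\in C_c^\infty$, $\int g\,\varphi\circ X_t=\int g\varphi$ does not depend on $t$, so $\int g\,u\cdot\nabla\varphi=\frac d{dt}\big|_0\int g\,\varphi\circ X_t=0$. Thus $\operatorname{div}(gu)=0$, that is, $g\nabla U$ is curl-free. Hence there is a Lipschitz $H$ with $\nabla H=g\nabla U$ and $H(x+n)=H(x)+b_H\cdot n$ for some vector $b_H$; so $H-b_H\cdot x$ is bounded. Since $u\cdot\nabla H=0$ a.e., (4.1) gives $H\circ X_t=H$ a.e., hence everywhere by continuity. So $H$ is constant on the orbit $\ell$, and $b_H\cdot x$ is bounded on $\ell$. But $\ell$ is unbounded and lies in the strip $\{|b\cdot x|\le K\}$, so $b_H$ has no component orthogonal to $b$: $b_H=cb$ for some $c\in\mathbb R$. Then $H-cU$ is continuous, $\Lambda$-periodic, and constant on $\ell$. It therefore takes one value on the dense set $\bigcup_n(\ell+n)$, so it is constant, and $(g-c)\nabla U=0$ a.e.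 Therefore $g=c$ a.e. on $\{u\ne0\}$.

**Step 4: constant modulus and ergodicity.** Apply Step 3 to $|\psi|/(1+|\psi|)$ and use (G4): $|\psi|\in H^1(\mathcal C)$ equals a constant $c_0$ a.e. on $\{u\ne0\}$ and $0$ a.e. on $Z$, and $c_0>0$ since $\psi\not\equiv0$. The gradient of an $H^1$ function vanishes a.e. on each level set, so $\nabla|\psi|=0$ and $|\psi|\equiv c_0$; we normalize $c_0=1$. In particular $|Z|=0$, and by Step 3 the flow $X_t$ on $\mathcal C$ is ergodic for Lebesgue measure.

**Step 5: the phase.** *We lift $\psi=e^{i\theta}$; this is not automatic for discontinuous $\psi$.* With $\psi=a_1+ia_2$ let $j=\operatorname{Im}(\bar\psi\nabla\psi)=a_1\nabla a_2-a_2\nabla a_1\in L^2(\mathcal C)$. Then $\operatorname{curl}j=2\det(\nabla a_1,\nabla a_2)$ in $\mathcal D'$: it holds for mollifications $a_i^\epsilon$, and both $a_1^\epsilon\nabla a_2^\epsilon-a_2^\epsilon\nabla a_1^\epsilon$ and $\det(\nabla a_1^\epsilon,\nabla a_2^\epsilon)$ converge in $L^1$. Since $a_1\nabla a_1+a_2\nabla a_2=\frac12\nabla|\psi|^2=0$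 and $(a_1,a_2)\ne0$, the two gradients are linearly dependent and the determinant is $0$. So $j=\nabla\theta$ with $\theta\in H^1_{loc}(\mathbb R^2)$. As $\operatorname{Re}(\bar\psi\nabla\psi)=0$ and $|\psi|=1$, $\nabla\psi=i\psi j$ and $\nabla(\psi e^{-i\theta})=0$. After adding a constant to $\theta$, $\psi=e^{i\theta}$. Then
$$u\cdot\nabla\theta=\operatorname{Im}(\bar\psi\,u\cdot\nabla\psi)=\lambda,$$
and by (4.1) $\theta\circ X_t=\theta+\lambda t$ a.e. As $\nabla\theta=j$ is periodic, $\theta(x+n)-\theta(x)$ is constant in $x$ and additive in $n$, so it equals $k\cdot n$ for some $k\in\mathbb R^2$.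

Set $\Phi=(\theta,U)$, $\Omega=\mathcal Y=\mathbb R^2$, $\Gamma=\Lambda$, $\omega=\lambda$, and let $M$ be the matrix with rows $k,b$. Then $\Phi(x+n)=\Phi(x)+Mn$. Write $\theta=k\cdot x+\theta_p$, $U=b\cdot x+U_p$ with $\theta_p,U_p$ periodic. The means of $\det(k,\nabla U_p)$, $\det(\nabla\theta_p,b)$ and $\det(\nabla\theta_p,\nabla U_p)=\operatorname{curl}(\theta_p\nabla U_p)$ vanish, so
$$\det M=\frac1{|\mathcal C|}\int_{\mathcal C}\det(\nabla\theta,\nabla U)=-\frac1{|\mathcal C|}\int_{\mathcal C}u\cdot\nabla\theta=-\lambda\ne0 .$$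
Let $\bar a_{ij}=\frac1{|\mathcal C|}\int_{\mathcal C}\nabla\Phi_i\cdot\nabla\Phi_j$. It is positive definite: if $\xi\cdot\bar a\xi=0$, then $\xi\cdot\Phi$ is constant, so $M^T\xi=0$ and $\xi=0$. Put $\bar{\mathcal L}G=\sum\bar a_{ij}\partial_{ij}G$.

For $u=(1,\sqrt2)$ and $\psi=e^{2\pi ix_1}$ this gives $\theta=2\pi x_1$, $U=\sqrt2x_1-x_2$ and $\det M=2\pi\cdot(-1)=-\lambda$, as it should.

**Common properties of both cases.** $\Omega$ is open and invariant under $X_t$ and $\Gamma$, $|\Omega/\Gamma|<\infty$, $\nabla\Phi\in L^2(\Omega/\Gamma)$, and for each $t$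
$$\Phi\circ X_t=\Phi+(\omega t,0)\ \text{a.e.},\quad u\cdot\nabla\Phi_1=\omega,\quad u\cdot\nabla\Phi_2=0,\quad\Phi(x+\gamma)=\Phi(x)+M\gamma .\tag{7.2}$$
For bounded $G$ with compact support in $\mathcal Y$, $\Gamma$-periodic $m\in L^2(\Omega/\Gamma)$ and $s\in\mathbb R$, summing over $\Gamma$ gives
$$\int_\Omega|m|^2|G(\Phi-(s,0))|^2dx\le N_G\|G\|_\infty^2\|m\|_{L^2(\Omega/\Gamma)}^2,\quad N_G=\sup_y\#\{\gamma\in\Gamma:y+M\gamma\in\operatorname{supp}G\}<\infty,\tag{7.3}$$
uniformly in $s$: $M\Gamma$ is a lattice in Case B and $\mathbb Z(P_*,0)$ in Case A, and $M$ is injective on $\Gamma$.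

Let $\bar m$ be the mean of $m$ over $\mathcal C$ in Case B, and $\bar m=\mathbb E[m]\circ U$ in Case A. Then $\bar m\circ X_t=\bar m$. Let $\mathcal A_sm=\frac1s\int_0^sm\circ X_\sigma\,d\sigma$. In Case B, $\mathcal A_sm\to\bar m$ in $L^2(\mathcal C)$ as $s\to\infty$, by von Neumann's theorem and ergodicity. In Case A, $\mathcal A_{P_*}m=\bar m$ exactly.

## 8. Averaging in $H^{-1}$ along fast orbits

Let $\bar g\in C^\infty([0,\tau]\times\mathcal Y)$ be real with compact support in $[0,\tau]\times\mathcal Y$. For $s_0\in\mathbb R$ and $A>0$ put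
$$\Phi_A(t,x)=\Phi(x)-(s_0+\omega At,0),\qquad w(t,x)=\bar g(t,\Phi_A(t,x))\ \text{on }\Omega,\quad w=0\ \text{off }\Omega,\qquad\mathcal F=\bar g_t-\bar{\mathcal L}\bar g .$$
All functions of $\Phi_A$ with compact $\mathcal Y$-support are extended by $0$ off $\Omega$. In Case A, $\Phi=F^{-1}$ with $F$ continuous on $\mathbb R\times J$, so these functions have compact support in $\Omega$; functions of $\Phi$ defined only a.e. make sense since $dx=d\theta\,dh$. In Case B, $\mathcal F$ is smooth. Let $S\in\mathcal W$ solve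
$$S_t+Au\cdot\nabla S=\Delta S+\mathcal F(t,\Phi_A),\qquad S(0)=w(0).$$

**Lemma 4.** $\sup_{t\le\tau}\|S(t)-w(t)\|_{L^2(\mathbb R^2)}\le\varepsilon_A$, where $\varepsilon_A\to0$ as $A\to\infty$ and $\varepsilon_A$ does not depend on $s_0$.

The uniformity in $s_0$ will allow infinitely many time steps with one and the same $A$. In the proof, constants $C$ are independent of $A,s_0,t,\delta$, while $C_\delta$ may depend on $\delta$. The arguments $(t,\Phi_A)$ of derivatives of $\bar g$ are omitted.

**Step 1: equation for the error and a priori bounds.** By (P0) and (7.3) (with $m=1$ and $m=|\nabla\Phi_j|$), $w\in L^\infty(0,\tau;H^1)$ with norm $\le C$, and $w_t\in L^\infty(0,\tau;L^2)$. By (7.2) $u\cdot\nabla w=\omega\,\partial_1\bar g$, so the terms with $A$ cancel: $w_t+Au\cdot\nabla w=\bar g_t(t,\Phi_A)$. So $e=S-w\in\mathcal W$ satisfies $e(0)=0$ and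
$$e_t+Au\cdot\nabla e=\Delta e+R,\qquad R=\Delta w-(\bar{\mathcal L}\bar g)(t,\Phi_A),\qquad\|R(t)\|_{H^{-1}}\le C,\tag{8.1}$$
$$\|e(t)\|_2^2+2\int_0^t\|\nabla e\|_2^2=2\int_0^t\langle R,e\rangle.\tag{8.2}$$
Since $2|\langle R,e\rangle|\le2C(\|e\|_2+\|\nabla e\|_2)\le2C^2+\|e\|_2^2+\|\nabla e\|_2^2$, Gronwall gives
$$\sup_{t\le\tau}\|e\|_2^2+\int_0^\tau\|e\|_{H^1}^2\le C,\qquad\int_0^\tau\|\Delta e+R\|_{H^{-1}}^2\le C.\tag{8.3}$$
By (8.2) it remains to show that $\sup_{t\le\tau}\big|\int_0^t\langle R,e\rangle\big|\to0$ as $A\to\infty$, uniformly in $s_0$. The source $R$ is not small; it oscillates along orbits.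

**Step 2: split $R$ into a small part and a regular oscillating part.** *Given $\delta\in(0,1)$ there are finitely many bounded, locally Lipschitz, $\Gamma$-periodic $m_l$ on $\Omega$ with bounded gradients, and $G_l\in\{\partial_j\bar g,\partial_{ij}\bar g\}$, such that $R=r+Q$ with*
$$\|r(t)\|_{H^{-1}}\le C\delta,\qquad Q(t,x)=\sum_l(m_l-\bar m_l)(x)\,G_l(t,\Phi_A(t,x)).\tag{8.4}$$
This is where the roughness of $\theta$ is handled: the distribution $\Delta\theta$ never appears, because we approximate $\nabla\theta$ in $L^2$ inside a divergence.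

*Case B.* Choose smooth periodic $v_j$ with $\|\nabla\Phi_j-v_j\|_{L^2(\mathcal C)}\le\delta$, then smooth periodic $z_i$ with $\|\nabla\Phi_i-z_i\|_{L^2(\mathcal C)}(1+\max_j\|v_j\|_\infty)\le\delta$. As $\nabla w=\sum_j\partial_j\bar g\,\nabla\Phi_j$,
$$\Delta w=\operatorname{div}\sum_j\partial_j\bar g\,(\nabla\Phi_j-v_j)+\sum_j(\operatorname{div}v_j)\,\partial_j\bar g+\sum_{i,j}(\nabla\Phi_i\cdot v_j)\,\partial_{ij}\bar g .$$
By (7.3) the first term is $O(\delta)$ in $H^{-1}$, and replacing $\nabla\Phi_i\cdot v_j$ by $z_i\cdot v_j$ costs $O(\delta)$ in $L^2$. The mean of $\operatorname{div}v_j$ is $0$. The mean of $z_i\cdot v_j$ differs from $\bar a_{ij}$ by the mean of $(z_i-\nabla\Phi_i)\cdot v_j+\nabla\Phi_i\cdot(v_j-\nabla\Phi_j)$, which is $O(\delta)$. So $\sum_l\bar m_lG_l$ with $m_l\in\{\operatorname{div}v_j,\;z_i\cdot v_j\}$ equals $\bar{\mathcal L}\bar g$ up to $O(\delta)$ in $L^2$, and (8.4) follows.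

*Case A.* Any $z\in L^\infty(\Omega/\Gamma)$ can be approximated in $L^2(\Omega/\Gamma)$ by $\nu\circ\Phi$ with $\nu$ smooth on $\mathbb R^2$ with bounded derivatives, $P_*$-periodic in the first variable, and $\|\nu\|_\infty\le\|z\|_\infty$: extend $z\circ F$ by $0$ to $\mathbb R^2$ and mollify. Such $\nu\circ\Phi$ has bounded gradient on $\Omega$. Apply this componentwise to $\nabla\theta$ to get $v$ with $\|v-\nabla\theta\|_{L^2(\Omega/\Gamma)}\le\delta$ and $|v|\le C$. We correct $v$ so that its divergence averages to zero: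
$$v_1=v-\Big(\frac{\mathbb E[v\cdot\nabla U]}{\bar a_{22}}\Big)(U)\,\nabla U .$$
It is bounded by $C$ and locally Lipschitz with bounded gradient, as $\mathbb E[v\cdot\nabla U]$ and $\bar a_{22}\ge c^2$ are Lipschitz; and $\mathbb E[v_1\cdot\nabla U]=0$. By (6.2), $\mathbb E[v\cdot\nabla U]=\mathbb E[(v-\nabla\theta)\cdot\nabla U]=O(\delta)$ in $L^2(J)$, so also $\|v_1-\nabla\theta\|_{L^2(\Omega/\Gamma)}\le C\delta$. Then
$$\Delta w=\operatorname{div}\big(\partial_1\bar g\,(\nabla\theta-v_1)\big)+\operatorname{div}v_1\,\partial_1\bar g+\sum_i(\nabla\Phi_i\cdot v_1)\,\partial_{1i}\bar g+\Delta U\,\partial_2\bar g+\sum_i(\nabla\Phi_i\cdot\nabla U)\,\partial_{2i}\bar g .$$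
The first term is $O(\delta)$ in $H^{-1}$ by (7.3). The other six coefficients are bounded, and by (6.1) and (6.2) their averages are
$$\mathbb E[\operatorname{div}v_1]=0,\qquad\mathbb E[\nabla\theta\cdot v_1]=\bar a_{11}+O(\delta)\ \text{in }L^2(J),\qquad\mathbb E[\nabla U\cdot v_1]=0,$$
$$\mathbb E[\Delta U]=\bar a_{22}',\qquad\mathbb E[\nabla\theta\cdot\nabla U]=0,\qquad\mathbb E|\nabla U|^2=\bar a_{22}.$$
So the averages reproduce $(\bar{\mathcal L}\bar g)(t,\Phi_A)$ up to $O(\delta)$ in $L^2$. Finally approximate each of the six coefficients in $L^2(\Omega/\Gamma)$ within $\delta$ by $m_l=\mu_l\circ\Phi$ as above; averages change by $O(\delta)$ in $L^2(J)$. By (7.3) all these errors are $O(\delta)$ in $L^2(\mathbb R^2)$, and (8.4) follows.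

In both cases (P0) and (7.3) give
$$\|Q(t)\|_{H^1(\mathbb R^2)}\le C_\delta ;\tag{8.5}$$
in Case A, note that $\bar m_l=\mathbb E[m_l]\circ U$ also has bounded gradient and $Q(t)$ has compact support in $\Omega$.

**Step 3: the small part.** By (8.3), $\big|\int_0^t\langle r,e\rangle\big|\le C\delta\sqrt\tau\big(\int_0^\tau\|e\|_{H^1}^2\big)^{1/2}\le C\delta$.

**Step 4: transport the oscillating part back to the start of a short window.** *Within a time $s/A$ orbits travel for flow time $s$, long enough to average, while $e$ along orbits hardly changes.* Fix $s>0$ ($s=P_*$ in Case A). Split $[0,t]$ into windows $[t_k,t_k+s/A]$, $t_k=ks/A$, and a remainder of length $<s/A$, which contributes at most $C_\delta s/A$. For $\sigma$ in a window let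
$$\zeta(\varsigma)=Q(\sigma)\circ X_{A(\sigma-\varsigma)},\qquad\varsigma\in[t_k,\sigma].$$
By (4.2), $\zeta_\varsigma+Au\cdot\nabla\zeta=0$ in $L^2$, and $\|\zeta\|_{H^1}\le C_\delta e^{Ls}$ because $A(\sigma-\varsigma)\le s$. By (P1)
$$\tfrac d{d\varsigma}\langle\zeta,e\rangle=\langle\Delta e+R-Au\cdot\nabla e,\zeta\rangle-A\langle u\cdot\nabla\zeta,e\rangle=\langle\Delta e+R,\zeta\rangle .$$
The large drift has dropped out. Hence
$$\langle Q(\sigma),e(\sigma)\rangle=\langle Q(\sigma)\circ X_{A(\sigma-t_k)},e(t_k)\rangle+O\big(C_\delta e^{Ls}(s/A)^{1/2}\alpha_k\big),\quad\alpha_k^2=\int_{t_k}^{t_k+s/A}\|\Delta e+R\|_{H^{-1}}^2 .$$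
Integrate the error over the windows and sum over the at most $A\tau/s$ windows, with Cauchy–Schwarz and (8.3): the total is at most $C_\delta e^{Ls}(s/A)^{3/2}(A\tau/s)^{1/2}C=C_{\delta,s}A^{-1}$.

**Step 5: average over the window.** For the main term, (7.2) gives $\Phi_A(\sigma,X_{A(\sigma-t_k)}x)=\Phi_A(t_k,x)$ a.e., and $\bar m_l\circ X_t=\bar m_l$. So
$$Q(\sigma)\circ X_{A(\sigma-t_k)}=\sum_l\big(m_l\circ X_{A(\sigma-t_k)}-\bar m_l\big)\,G_l(\sigma,\Phi_A(t_k,\cdot)).$$
Replacing $G_l(\sigma,\cdot)$ by $G_l(t_k,\cdot)$ costs $C_\delta s/A$ in $L^2$ by (7.3), in total $C_{\delta,s}A^{-1}$. Now $\sigma$ enters only through $m_l\circ X_{A(\sigma-t_k)}$, and integration over the window produces $\frac sA(\mathcal A_sm_l-\bar m_l)$. What remains is, by (7.3) and (8.3),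
$$\Big|\sum_k\frac sA\Big\langle\sum_l(\mathcal A_sm_l-\bar m_l)\,G_l(t_k,\Phi_A(t_k,\cdot)),e(t_k)\Big\rangle\Big|\le C_\delta\,\tau\max_l\|\mathcal A_sm_l-\bar m_l\|_{L^2(\Omega/\Gamma)} .$$
The right side is $0$ in Case A and tends to $0$ as $s\to\infty$ in Case B. Choose $\delta$ small, then $s$ large (in Case B), then $A$ large. All bounds are uniform in $s_0$ and $t$. $\square$

## 9. Growth absorbs an $L^2$ deficit

**Proposition 5.** Let $f$ be of ignition type, and let $\bar g$ be as in Section 8 with $0\le\bar g\le1$ and, for some $\delta_0>0$,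
$$\mathcal F=\bar g_t-\bar{\mathcal L}\bar g\le f(\bar g)\ \text{a.e.};\qquad\bar g(\tau,\cdot)\ge\bar g(0,\cdot)+\delta_0\ \text{ on }\{\bar g(0,\cdot)>0\}.\tag{9.1}$$
Let $g=\bar g(0,\cdot)$ and assume $\{g\circ\Phi>0\}$ has positive measure. Then there are $T_0\in C_c^\infty(\mathbb R^2;[0,1])$, $\kappa>0$, $A_0$ with $\|T^A(k\tau)\|_\infty\ge\kappa$ for all $k\ge0$ and $A>A_0$.

*Proof.* **Step 1: choice of constants.** Fix $\kappa>0$ with $\|(g\circ\Phi-\kappa)_+\|_2>0$. Let
$$\Phi^k=\Phi-(\omega Ak\tau,0)=\Phi\circ X_{-Ak\tau},\qquad g_k=g\circ\Phi^k=(g\circ\Phi)\circ X_{-Ak\tau}$$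
(with $g_k=0$ off $\Omega$). Choose $\varepsilon>0$ with
$$e^{L_f\tau}C_N\tau^{-1/2}\varepsilon\le\delta_0,\qquad\varepsilon<\|(g\circ\Phi-\kappa)_+\|_2,\tag{9.2}$$
and $A_0$ with $(1+L_f\tau e^{L_f\tau})\,\varepsilon_A\le\varepsilon$ for $A>A_0$, where $\varepsilon_A$ is from Lemma 4. This $A_0$ does not depend on $k$.

**Step 2: the deficit does not grow.** *We claim: if $A>A_0$ and $\|(g_k-T^A(k\tau))_+\|_2\le\varepsilon$, then $\|(g_{k+1}-T^A((k+1)\tau))_+\|_2\le\varepsilon$.* Shift time so that step $k$ starts at $t=0$, write $T$ for $T^A$, and use Section 8 with $s_0=\omega Ak\tau$, so $w(0)=g_k$ and $w(\tau)=\bar g(\tau,\Phi^{k+1})$. Let $p=S-T$ and $e=S-w$, so $w-T=p-e$. By (9.1), and since $\mathcal F(t,\Phi_A)=0=f(w)$ off $\Omega$,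
$$p_t+Au\cdot\nabla p-\Delta p=\mathcal F(t,\Phi_A)-f(T)\le f(w)-f(T)\le L_f|w-T|=L_f|p-e| .$$
(In Case B the inequality in (9.1) holds everywhere by continuity; in Case A, $F$ maps null sets to null sets.) On $\{p>0\}$ the right side is $\le L_f|e|+L_fp$.

Let $Y\in\mathcal W$ solve $Y_t+Au\cdot\nabla Y=\Delta Y+L_fY+L_f|e|$, $Y(0)=p(0)_+$. By (P2) applied to $-Y$, $Y\ge0$. On $\{p>Y\}\subset\{p>0\}$, $(p-Y)_t+Au\cdot\nabla(p-Y)-\Delta(p-Y)\le L_f(p-Y)$, so $p\le Y$ by (P2). Write $Y=Y_1+Y_2$, where $Y_1$ has the initial datum and no source, and $Y_2$ has zero initial datum and the source $L_f|e|$. Both are $\ge0$.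

The old deficit is in $Y_1$: $\|p(0)_+\|_2=\|(g_k-T(0))_+\|_2\le\varepsilon$, and $e^{-L_ft}Y_1$ solves the equation of (P3). So by (9.2)
$$\|Y_1(\tau)\|_\infty\le e^{L_f\tau}C_N\tau^{-1/2}\varepsilon\le\delta_0 .$$
The new error is in $Y_2$: by Duhamel and Lemma 4, $\|Y_2(\tau)\|_2\le L_f\tau e^{L_f\tau}\varepsilon_A$.

On $\{g_{k+1}>0\}$ the growth in (9.1) gives $w(\tau)\ge g_{k+1}+\delta_0$, so there
$$g_{k+1}-T(\tau)\le w(\tau)-\delta_0-S(\tau)+p(\tau)\le|e(\tau)|-\delta_0+Y_1(\tau)+Y_2(\tau)\le|e(\tau)|+Y_2(\tau).$$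
Elsewhere $(g_{k+1}-T(\tau))_+=0$ because $T\ge0$. Hence $\|(g_{k+1}-T(\tau))_+\|_2\le(1+L_f\tau e^{L_f\tau})\,\varepsilon_A\le\varepsilon$, which proves the claim.

**Step 3: start and conclusion.** By (7.3) $g\circ\Phi\in L^2(\mathbb R^2)$, and $g\le1$. With $T_0\in C_c^\infty$, $1_{B_\varrho}\le T_0\le1$ and $\varrho$ large, $\|(g_0-T_0)_+\|_2\le\varepsilon$; here $g_0=g\circ\Phi$ does not depend on $A$. By Step 2, $\|(g_k-T^A(k\tau))_+\|_2\le\varepsilon$ for all $k$ and all $A>A_0$. If $\|T^A(k\tau)\|_\infty<\kappa$, then, as $X_t$ preserves measure,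
$$\varepsilon\ge\|(g_k-\kappa)_+\|_2=\|(g\circ\Phi-\kappa)_+\|_2>\varepsilon,$$
a contradiction. $\square$

## 10. The growing bump in phase coordinates: proof of Theorem 1

If a non-empty bounded open subset of $D$ is invariant, (b) gives the first claim. Otherwise we use the reduction of Section 4 and work on $\mathbb R^2$. Write $\bar{\mathcal L}G=\bar a:D^2G+\bar p\cdot\nabla G$. In Case A, $\bar a=\operatorname{diag}(\bar a_{11},\bar a_{22})$ and $\bar p=(0,\bar a_{22}')$; in Case B, $\bar a$ is a constant positive definite matrix and $\bar p=0$. By Sections 6 and 7 there are $0<\kappa_0\le\kappa_1$ with $\kappa_0I\le\bar a\le\kappa_1I$ and $|\bar p|\le\kappa_1$ a.e.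

Choose $y_0\in\mathcal Y$ in the essential range of $\Phi$ (any point of $\mathcal Y$ in Case A) and $\rho>0$ with $\overline{B(y_0,2\rho)}\subset\mathcal Y$. Take $f$, $\bar g$, $\delta_0$ from Lemma 3 and $\tau=1$. Then $\bar g$ has compact support in $[0,1]\times\mathcal Y$, and Lemma 3 with $a=\bar a(y)$, $p=\bar p(y)$ gives $\mathcal F\le f(\bar g)$ a.e., and everywhere in Case B. The growth condition in (9.1) is part 2 of Lemma 3. Since $g=\bar g(0,\cdot)>0$ on $B(y_0,\rho)$ and $y_0$ is in the essential range of $\Phi$, $\{g\circ\Phi>0\}$ has positive measure. Proposition 5 gives, for this $f$ and a fixed $T_0$, $\|T^A(k)\|_\infty\ge\kappa$ for all $k\ge0$ and all $A>A_0$. In particular $T_0$ is not quenched by $Au$ for any $A>A_0$, so $u$ is not strongly quenching. Theorem 1 is proved. $\blacksquare$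

Consequently every flow in the case of the problem is not strongly quenching, and the regularity $\psi\in C^{1,1}(\mathcal C)$ in (c) can be replaced by $\psi\in H^1(\mathcal C)$.

## 11. Wide plateaus for an arbitrary ignition reaction: proof of Theorem 2

In Lemma 3 the reaction was chosen to suit the bump. In Case B, where $\mathcal Y$ is the whole plane and $\bar a$ is constant, the bump can be made as wide as we like, and then it can be chosen to suit a given reaction.

**Step 1: reduction to a profile for the Laplacian.** The mean of $u$ is $b$ rotated by $90^\circ$, so the hypothesis says precisely that we are in Case B. The reduction of Section 4 works for any fixed $f$. Let $f$ be any ignition-type reaction. By Proposition 5 it suffices to find $\bar g$ satisfying (9.1) for this $f$, with $0\le\bar g\le1$ and $\bar g(0,\cdot)>0$ near a point $y_0$ of the essential range of $\Phi$. We look for $\bar g(t,y)=v(t,\bar a^{-1/2}(y-y_0))$; then $(\bar{\mathcal L}\bar g)(t,y)=(\Delta v)(t,\bar a^{-1/2}(y-y_0))$.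

**Step 2: a radial profile, slightly concave on a large disc and strictly subharmonic outside.** Fix $\eta_0<\eta_1<\eta_1'<\eta_2'<\eta_2<1$, $m_0=\min_{[\eta_1,\eta_2]}f>0$, $d=\eta_2'-\eta_1'$, and $R$ with $4d/R^2\le m_0/2$. For $c>0$ let
$$q_0(r)=\begin{cases}\eta_2'-d\,r^2/R^2,&r\le R,\\ \eta_1'-a\log(r/R)+\frac c4(r^2-R^2),&r\ge R,\end{cases}\qquad a=2d+\tfrac{cR^2}2 .$$
At $r=R$ both values are $\eta_1'$ and both derivatives are $-2d/R$ (on the right $-\frac aR+\frac{cR}2=-\frac{2d}R$), so $q_0$ is $C^{1,1}$, with $\Delta q_0=-4d/R^2$ for $r<R$ and $\Delta q_0=c$ for $r>R$. It decreases on $[0,r_*]$, $r_*=\sqrt{2a/c}>R$, and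
$$q_0(r_*)=\eta_1'-\tfrac a2\log\tfrac{2a}{cR^2}+\tfrac a2-\tfrac{cR^2}4\to-\infty\quad\text{as }c\to0 .$$
The logarithm makes this possible: it brings the profile below zero however small $c$ is. Fix $c$ with $q_0(r_*)<-2$.

**Step 3: smoothing.** Let $q$ be a radial mollification of $q_0$ at scale $\epsilon$. Then $\Delta q\ge-4d/R^2$ everywhere and $\Delta q=c$ for $r\ge R+\epsilon$. Choose $\epsilon,\kappa'>0$ small so that $R+\epsilon<r_*$, $q-\kappa'\ge\eta_1$ for $r\le R+\epsilon$, $q\le\eta_2'$ for $r\le r_*$, and $q(r_*)<-1$. Take $\beta$ as in Lemma 3 with, in addition, $\beta''$ supported in $[0,\kappa']$ and $\int\beta''=1$, so $s-\kappa'\le\beta(s)\le s$ for $s\ge0$. Let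
$$0<c_1\le\min\big(c,\tfrac{m_0}2,\eta_2-\eta_2',\tfrac12\big),\qquad\tau=1,$$
and $v(t,z)=\beta(q(|z|)+c_1t)$ for $|z|<r_*$, $v=0$ for $|z|\ge r_*$. As $q+c_1<0$ near $|z|=r_*$, $v$ is smooth with compact support, and $0\le v\le\eta_2$.

**Step 4: verification of (9.1).** For $|z|<r_*$,
$$v_t-\Delta v=\beta'(c_1-\Delta q)-\beta''|\nabla q|^2\le\beta'(c_1-\Delta q).$$
For $R+\epsilon\le|z|<r_*$ this is $\le\beta'(c_1-c)\le0\le f(v)$. For $|z|\le R+\epsilon$ it is $\le c_1+4d/R^2\le m_0$, while $v\ge\beta(q)\ge q-\kappa'\ge\eta_1$ and $v\le\eta_2$, so $f(v)\ge m_0$. Finally, on $\{v(0,\cdot)>0\}$ convexity gives $v(1)-v(0)\ge\beta(c_1)>0$, and $v(0,\cdot)\ge\eta_1>0$ near $0$. So (9.1) holds and Proposition 5 yields Theorem 2. $\blacksquare$
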